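# Even paths as IR-graphs

## Four sets on a path with four vertices

Take the path with vertices $a,b,c,d$ and edges $ab,bc,cd$. Call a set $D$ of vertices *irredundant* if each $v\in D$ either has no neighbor in $D$, or has a neighbor outside $D$ that is adjacent to no other vertex of $D$. Let us find the largest irredundant sets.

If $D$ contains both $a$ and $b$, then $a$ fails: it has a neighbor in $D$, and it has no neighbor outside $D$. In the same way $D$ cannot contain both $c$ and $d$. So $|D|\le 2$, and a two-element irredundant set consists of one vertex from $\{a,b\}$ and one from $\{c,d\}$. The pairs $\{a,c\},\{a,d\},\{b,d\}$ contain no edge, so they are irredundant. In $\{b,c\}$ the two vertices are adjacent, but $b$ has the outside neighbor $a$, not adjacent to $c$, and $c$ has the outside neighbor $d$, not adjacent to $b$. So $\{b,c\}$ is irredundant too. There are exactly four maximum irredundant sets.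

Now join two of these sets if one is obtained from the other by sliding one vertex along an edge of the graph. Then
$$\{a,c\},\quad \{a,d\},\quad \{b,d\},\quad \{b,c\}$$
form a 4-cycle in this order: we slide $c$ to $d$, then $a$ to $b$, then $d$ to $c$, then $b$ to $a$. The two remaining pairs, $\{a,c\},\{b,d\}$ and $\{a,d\},\{b,c\}$, differ in both elements and are not joined.

The square appears because the slide along $ab$ and the slide along $cd$ do not interfere, so they can be made in either order. This suggests a question. Can the slides be so constrained that the maximum irredundant sets form one long path, with exactly one way forward and one way back at each interior set?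

Some more cases by hand. For one vertex we get $P_1$, a single set. For one edge $uv$, the set $\{u,v\}$ is not irredundant, so the maximum sets are $\{u\}$ and $\{v\}$, and we get $P_2$. For the path with edges $ab,bc$, no irredundant set contains $a,b$ or $c,b$ together, so $\{a,c\}$ is the only maximum set and we get $P_1$. For a triangle, two chosen vertices have the third vertex as a common neighbor and fail, so the maximum sets are the three singletons and we get a triangle. For the 4-cycle $1,2,3,4$, a three-element set contains some vertex together with both of its neighbors, so that vertex fails, and the full vertex set fails as well. All six pairs are irredundant: opposite vertices are nonadjacent, and in $\{1,2\}$ the private outside neighbors are $4$ and $3$. Sliding joins $\{1,3\}$ and $\{2,4\}$ to each of the four edges and gives nothing else, so we get the complete bipartite graph $K_{2,4}$. None of these examples produces a path with three or more vertices.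

## Irredundant sets and the graph of exchanges

**Definition.** Let $G=(V,E)$ be a finite simple graph. A set $D\subseteq V$ is *irredundant* if each $v\in D$ satisfies (a) $v$ is isolated in the induced subgraph $G[D]$, or (b) $v$ is adjacent to a vertex of $V-D$ that is nonadjacent to all other vertices of $D$. The *upper irredundance number* $\operatorname{IR}(G)$ is the largest cardinality of an irredundant set, and an $\operatorname{IR}(G)$-*set* is an irredundant set of that cardinality.

**Definition.** An *external private neighbor* (epn) of $v\in D$ is a vertex outside $D$ whose only neighbor in $D$ is $v$.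

So $D$ is irredundant if and only if every $v\in D$ that is not isolated in $G[D]$ has an epn. Distinct vertices of $D$ have distinct epns, since an epn has only one neighbor in $D$. In the example above, $a$ is an epn of $b$ in $\{b,c\}$.

**Definition.** The *IR-graph* $G(\operatorname{IR})$ has the $\operatorname{IR}(G)$-sets as vertices. Sets $D,D'$ are adjacent if and only if $D'=(D-\{u\})\cup\{v\}$ for some $u\in D$ and $v\in V-D$ with $uv\in E$. A graph $H$ is *an IR-graph* if $H\cong G(\operatorname{IR})$ for some graph $G$.

Write $P_n$ for the path on $n$ vertices. The problem comes from Kieka Mynhardt and Riana Roux, "Irredundance Graphs", arXiv:1812.03382 (2018). It is known that $P_3,P_4,P_5$ are not IR-graphs, and the conjecture in question reads: *$P_n$ is not an IR-graph for each $n\ge 3$.* The conjecture is false.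

**Theorem 1.** For every $N\ge 7$ there is a graph $G_N$ on $2N+6$ vertices with $\operatorname{IR}(G_N)=5$ and $G_N(\operatorname{IR})\cong P_{2N+4}$. Consequently, for every even $n\ge 18$ the path $P_n$ is an IR-graph.

The second sentence follows from the first with $N=(n-4)/2$. The smallest case $N=7$ realizes $P_{18}$ by a graph on 20 vertices. Nothing is claimed here about odd $n\ge7$ or about even $n$ with $6\le n\le16$.

## Two rows of four dials

To avoid squares, the slides must be forced into one order. The device is a clock with two rows of four dials, a left row and a right row. The reading of each row will supply private neighbors for the reading of the other row, and the dials move one at a time, alternating between the rows.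

**Definition.** Fix $N\ge7$. *Indices* are elements of $\mathbb Z_4$; they name the dials of each row. There are *states* $0,1,\dots,2N$ and *moves* $1,\dots,2N$, and move $m$ leads from state $m-1$ to state $m$. For $0\le j\le N-1$:

* move $2j+1$ is a *right move of index* $j+2$;
* move $2j+2$ is a *left move of index* $j$.

For each index $i$, the left moves $\mu_1<\mu_2<\cdots$ of index $i$ cut the states into the intervals $[0,\mu_1-1],[\mu_1,\mu_2-1],\dots$, the last one ending at $2N$. A pair (index $i$, one of these intervals) is a *left value of index $i$*. *Right values* are defined in the same way from the right moves. The interval of a value $v$ is written $I(v)$. Two values *meet* if their intervals intersect, and are *disjoint* otherwise.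

Here is the case $N=7$. The left moves are $2,4,6,8,10,12,14$ of indices $0,1,2,3,0,1,2$, and the right moves are $1,3,5,7,9,11,13$ of indices $2,3,0,1,2,3,0$.

| index | left values | right values |
|---|---|---|
| $0$ | $[0,1],\ [2,9],\ [10,14]$ | $[0,4],\ [5,12],\ [13,14]$ |
| $1$ | $[0,3],\ [4,11],\ [12,14]$ | $[0,6],\ [7,14]$ |
| $2$ | $[0,5],\ [6,13],\ [14,14]$ | $[0,0],\ [1,8],\ [9,14]$ |
| $3$ | $[0,7],\ [8,14]$ | $[0,2],\ [3,10],\ [11,14]$ |

Distinct left values of the same index are disjoint. A left value that does not contain $0$ *begins at* a left move $\mu$ of its index: its first state is $\mu$. One that does not contain $2N$ *ends at* a left move $\mu$ of its index: its last state is $\mu-1$. The same holds on the right. We shall constantly use the following.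

**Barrier rule.** Let $\mu$ be a left move of index $i$. No left value of index $i$ contains both $\mu-1$ and $\mu$. Since values are intervals, no left value of index $i$ contains both a state $\le\mu-1$ and a state $\ge\mu$. The same holds with "right" in place of "left".

Let $L_j$ (respectively $R_j$) be the set of the four left (right) values present after $j$ left (right) moves, one of each index. At state $2j$ the left and right sets are $L_j$ and $R_j$; at state $2j+1$ they are $L_j$ and $R_{j+1}$. For $N=7$ and state $5$ the left set is $L_2$, with intervals $[2,9],[4,11],[0,5],[0,7]$ for the indices $0,1,2,3$, and the right set is $R_3$, with intervals $[5,12],[0,6],[1,8],[3,10]$.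

The set $L_{j+1}$ arises from $L_j$ by replacing the value of index $j$. Consecutive left moves have different indices, and a value that has been left never returns. So the $L_j$ are distinct, and
$$|j-j'|\ge2\ \Longrightarrow\ L_j \text{ and } L_{j'} \text{ differ in at least two indices.}\tag{1}$$
The same holds for the $R_j$.

**Lemma 2 (facts on moves).**

(M1) Strictly between two distinct left moves of the same index there is a right move of every index. Strictly between two distinct right moves of the same index there is a left move of every index.

(M2) If $\mu_1<\mu_2$ are left moves of indices $a\ne b$, then some right move strictly between them has an index $\notin\{a,b\}$.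

*Proof.* (M1) Let the left moves be $2j+2<2j'+2$ with $j'\equiv j\pmod 4$, so $j'\ge j+4$. The right moves strictly between are $2k+1$ for $k=j+1,\dots,j'$. These are at least four consecutive values of $k$, so all indices $k+2$ occur. For right moves $2j+1<2j'+1$ with $j'\ge j+4$, the left moves strictly between are $2k+2$ for $k=j,\dots,j'-1$, and again all indices occur.

(M2) Let $\mu_1=2j+2$ and $\mu_2=2j'+2$, so $a=j$, $b=j'$ as indices. The right moves between have the indices $j+3,j+4,\dots,j'+2$. Since $a\neq b$, $j'-j\not\equiv 0\pmod 4$. If $j'-j\equiv1$ or $2$, then $j+3\notin\{j,j'\}$ in $\mathbb Z_4$. If $j'-j\equiv3$, then $j'+2\equiv j+1\notin\{j,j'\}$. $\square$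

The shift by $2$ in the indices of the right moves matters for (M2). If move $2j+1$ had index $j$ instead, then the only right move between the left moves $2j+2$ and $2j+4$ would be $2j+3$, whose index $j+1$ is the index of the second of them.

**Time reversal.** Let $\sigma$ send state $s$ to $2N-s$, move $m$ to $2N+1-m$, and index $i$ to $N+1-i$. The right move $2j+1$ of index $j+2$ goes to the move $2N-2j=2(N-1-j)+2$, which is the left move of index $N-1-j=N+1-(j+2)$. The left move $2j+2$ of index $j$ goes to the move $2N-1-2j=2(N-1-j)+1$, which is the right move of index $N-1-j+2=N+1-j$. So $\sigma$ exchanges left and right moves, hence left and right values. It respects equality of indices and disjointness, and it sends first values to last values. The left set at state $2j$ goes to the right set at state $2N-2j$, so $\sigma$ exchanges $L_j$ and $R_{N-j}$.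

**Definition.** For a left value $x$ and a right value $y$ put
$$x\sim y\iff x,y \text{ have the same index, or } x,y \text{ are disjoint}.\tag{2}$$
So $x\not\sim y$ if and only if they have different indices and meet. For a set $D$ of left values and $x\in D$, a right value $y$ *serves* $x$ in $D$ if $y\sim x$ and $y\not\sim x'$ for all $x'\in D\setminus\{x\}$.

At any state, the right value of index $i$ serves the left value of index $i$ in the left set: the indices agree, and it meets the three other left values at that state in different indices. For instance, at state $5$ with $N=7$, the right value $[0,6]$ of index $1$ serves the left value $[4,11]$ of index $1$ in $L_2$.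

Three immediate consequences of the definition will be used. If $y$ serves $x$ in $D$, then
$$y \text{ meets every element of } D\setminus\{x\};\tag{3}$$
$$\text{the index of } y \text{ is not the index of any element of } D\setminus\{x\};\tag{4}$$
$$\text{if } y \text{ and } x \text{ have different indices, then } y \text{ and } x \text{ are disjoint.}\tag{5}$$
Also, a value that serves $x$ in $D$ serves $x$ in every subset of $D$ containing $x$.

To see the clock resist a wrong move, stay at state $5$ for $N=7$. The next left move is move $6$, of index $2$. Suppose we turn the dial of index $3$ instead, from $[0,7]$ to $[8,14]$. The new set has the intervals $[2,9],[4,11],[0,5],[8,14]$. By (4), a right value serving the element of index $1$ would have index $1$, and by (3) it would meet both $[0,5]$ and $[8,14]$. But the right values of index $1$ are $[0,6]$ and $[7,14]$, and neither meets both. The right move $7$, of index $1$, stands between the left moves $6$ and $8$; this is (M2) at work.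

## Sets of left values that are entirely served

We now prove that a set of at least four left values, all of them served, can only be a left set $L_j$. The first point is to exclude two values of the same dial.

**Lemma 3.** Let $x,\hat x$ be left values of the same index $e$, $x$ earlier than $\hat x$, and suppose some right value $y$ meets both. Then there is a left move $\tau$ of index $e$ such that $x$ ends and $\hat x$ begins at $\tau$, that is, the last state of $x$ is $\tau-1$ and the first state of $\hat x$ is $\tau$.

*Proof.* Let $x$ end at the left $e$-move $\mu$ and $\hat x$ begin at the left $e$-move $\mu'\ge\mu$. If $\mu<\mu'$, then (M1) gives a right move $\rho$ of the index of $y$ with $\mu<\rho<\mu'$. But $y$ contains a state $\le\mu-1$ and a state $\ge\mu'$, so it contains $\rho-1$ and $\rho$, against the barrier rule. $\square$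

**Lemma 4.** Let $D$ be a set of left values with $|D|\ge4$. It is impossible that two elements $x,\hat x\in D$ of the same index $e$ and some third $z_0\in D$ are all served in $D$.

*Proof.* Suppose it happens, with $x$ earlier than $\hat x$, and let $\pi(x),\pi(\hat x),\pi(z_0)$ be serving right values.

**Step 1: $x$ and $\hat x$ are consecutive.** By (3), $\pi(z_0)$ meets both $x$ and $\hat x$. By Lemma 3, $x$ ends and $\hat x$ begins at one left move $\tau$ of index $e$.

**Step 2: locate $\pi(x)$ and $\pi(\hat x)$.** Let $M$ be the set of indices that do not occur in $D$. By (4) the index of $\pi(x)$ is not an index of $D\setminus\{x\}$. That set contains $\hat x$, of index $e$, so it has the same indices as $D$. Thus the index of $\pi(x)$ lies in $M$, and likewise for $\pi(\hat x)$.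

So $\pi(x)$ has an index different from that of $x$. By (5) it is disjoint from $x$, and by (3) it meets $\hat x$. It thus contains a state $\ge\tau$ and no state of $x$, whose last state is $\tau-1$; being an interval, it lies in $[\tau,2N]$. Hence $\pi(x)$ begins at a right move $u\ge\tau$. Since $\tau$ is a left move, $u>\tau$. In the same way $\pi(\hat x)$ is disjoint from $\hat x$ and meets $x$, so all its states are $\le\tau-1$. It ends at a right move $t$ with $t-1\le\tau-1$, and $t\ne\tau$ because $\tau$ is a left move. So $t<\tau<u$.

**Step 3: the other elements of $D$ span the gap.** Let $z\in D\setminus\{x,\hat x\}$. By (3) it meets $\pi(x)$ and $\pi(\hat x)$, so it contains a state $\ge u$ and a state $\le t-1$. Hence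
$$I(z)\supseteq[t-1,u].$$
This interval contains $\tau-1$ and $\tau$, so by the barrier rule $z$ does not have index $e$. Two such $z$ meet, so they do not have the same index. And their indices lie outside $M$, by the definition of $M$.

**Step 4: count indices and conclude.** Step 3 gives $2\le|D|-2\le 4-1-|M|=3-|M|$, and $M\neq\emptyset$ because it contains the index of $\pi(x)$. So $|M|=1$, say $M=\{m\}$, and both $\pi(x)$ and $\pi(\hat x)$ have index $m$. Then $t<u$ are right moves of index $m$. Choose any $z\in D\setminus\{x,\hat x\}$. By (M1) there is a left move $\mu$ of the index of $z$ with $t<\mu<u$. But $\mu-1,\mu\in[t-1,u]\subseteq I(z)$, against the barrier rule. $\square$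

**Lemma 5.** If $D$ is a set of left values with $|D|\ge4$ and every element of $D$ is served in $D$, then $|D|=4$ and $D=L_j$ for some $j$.

*Proof.* **Step 1: every index occurs exactly once.** If two elements of $D$ had the same index, then with any third element they would contradict Lemma 4. So the indices in $D$ are distinct, $|D|=4$, and all indices occur. By (4), a value $\pi(x)$ serving $x$ has the index of $x$.

**Step 2: the intervals pairwise meet.** Suppose $x,\hat x\in D$ are disjoint, $x$ earlier, of indices $a\ne b$. Then $x$ ends at a left move $\mu_1$ of index $a$ and $\hat x$ begins at a left move $\mu_2$ of index $b$, with $\mu_1-1<\mu_2$. Since $a\ne b$ we have $\mu_1\neq\mu_2$, so $\mu_1<\mu_2$. By (M2) there is a right move $\mu$ with $\mu_1<\mu<\mu_2$ and index $f\notin\{a,b\}$. Let $z\in D$ have index $f$; it is neither $x$ nor $\hat x$. Then $\pi(z)$ has index $f$ and meets $x$ and $\hat x$, so it contains a state $\le\mu_1-1$ and a state $\ge\mu_2$, hence $\mu-1$ and $\mu$. This contradicts the barrier rule.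

**Step 3: a common state.** By Helly's theorem for intervals, pairwise meeting intervals have a common point; here it is a state, namely the largest of the four first states. At this state the four elements of $D$ are the left values of the four indices. So $D$ is the left set at this state, which is some $L_j$. $\square$

**Lemma 6.** Lemma 5 holds with left and right exchanged: if $D$ is a set of at least four right values, each served in $D$ by a left value, then $D=R_j$ for some $j$.

*Proof.* Apply $\sigma$, which exchanges left and right values, preserves $\sim$, and exchanges $L_j$ with $R_{N-j}$. $\square$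

## Two cliques give two disjoint paths

Lemma 5 suggests a graph at once. Let the vertices be all left values and all right values, make the left values a clique and the right values a clique, and join a left value to a right value when $\sim$ holds. What are its large irredundant sets?

Let $D$ be irredundant with $|D|\ge4$. If $D$ meets both cliques, then it has at least two elements in one of them; let $v$ be one of these. It is not isolated. A vertex outside $D$ in the clique of $v$ has at least two neighbors in $D$, and a vertex outside $D$ in the other clique has a neighbor in $D$ on that side. So $v$ has no epn, a contradiction. Hence $D$ lies in one clique, and the epns lie in the other; this says that every element of $D$ is served in $D$. By Lemmas 5 and 6, $D$ is some $L_j$ or some $R_j$. Conversely, these sets are irredundant, because the left and right sets at a common state serve each other.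

So $\operatorname{IR}=4$ for this graph. By (1), and since consecutive left sets differ by an exchange inside a clique, the $L_j$ form a path with $N+1$ vertices, and so do the $R_j$. The sets $L_j$ and $R_{j'}$ have no common element, so they are not adjacent. The IR-graph is the disjoint union of two copies of $P_{N+1}$. The order of the exchanges is forced, as desired, but the row that supplies the private neighbors contributes a second path, and the IR-graph is disconnected.

## Gluing the rows, and a cube of unwanted sets

The natural repair is to glue the end of the first path to the start of the second: identify the last left values with the first right values.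

Let $\ell_i$ be the last left value and $\varphi_i$ the first right value of index $i$. Let $s_i\in\{0,1,2,3\}$ with $s_i\equiv i+2\pmod 4$, and $\lambda_i\in\{N-4,\dots,N-1\}$ with $\lambda_i\equiv i\pmod 4$. The first right move of index $i$ is $2s_i+1$, and the last left move of index $i$ is $2\lambda_i+2$. So
$$I(\varphi_i)=[0,2s_i]\subseteq[0,6],\qquad I(\ell_i)=[2\lambda_i+2,2N],\qquad 2\lambda_i+2\ge2N-6\ge8.\tag{6}$$
Therefore every $\varphi_i$ is disjoint from every $\ell_j$; this uses $N\ge7$. Every index has at least one left move and one right move, so first and last values of the same index and side are different.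

Identify $\ell_i$ with $\varphi_i$ and call the result $c_i$. Let $C=\{c_0,c_1,c_2,c_3\}$, let $X$ be the set of left values other than the $\ell_i$, and $Y$ the set of right values other than the $\varphi_i$. So $X\cup C$ is the set of all left values and $C\cup Y$ the set of all right values. There are $N+4$ left values, because each of the $N$ left moves adds one to the initial four, and likewise $N+4$ right values. So $|X|=|Y|=N$. Make $X$, $C$, $Y$ cliques and use $\sim$ between $X$ and $Y$, between $X$ and $C$ with $c_i$ read as the right value $\varphi_i$, and between $C$ and $Y$ with $c_i$ read as the left value $\ell_i$. Call this graph $H_N$. Now $L_N=C=R_0$, and one hopes for the single path $L_0,\dots,L_N=R_0,\dots,R_N$.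

This fails at a definite place. Let $x_i\in X$ be the first left value of index $i$ and $y_i\in Y$ the last right value of index $i$. All $x_i$ and all $\varphi_l$ contain state $0$, so $c_l$ is adjacent to $x_i$ if and only if $l=i$. All $y_i$ and all $\ell_l$ contain state $2N$, so $c_l$ is adjacent to $y_i$ if and only if $l=i$. Choose for each $i$ one of $x_i,y_i$. In the resulting 4-set, $c_i$ is an epn of the element of index $i$. So all $16$ such 4-sets are irredundant. Moreover $x_iy_i$ is an edge, as the indices agree, so exchanging $x_i$ for $y_i$ is allowed. If $\operatorname{IR}(H_N)=4$, the IR-graph contains the edges of a four-dimensional cube on these sixteen sets, with $L_0$ and $R_N$ as opposite corners, and so it contains 4-cycles. If $\operatorname{IR}(H_N)>4$, the sets $L_j$ are not maximum at all. In neither case do we get the path.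

What is needed is something that forbids sets meeting both $X$ and $Y$. Two additional vertices $p,q$ do this. Let $p$ be adjacent to all of $X$ and to $q$, and let $q$ be adjacent to all of $Y$ and to $p$, and look at 5-sets. If $p\in D$ and $D$ meets $X$, then $p$ needs an epn; a vertex of $X$ outside $D$ cannot be one, since it is adjacent to $D\cap X$; so the epn is $q$, and as $q$ is adjacent to all of $Y$, the set $D$ cannot meet $Y$. Mixed sets can thus no longer be extended by $p$, nor by $q$. On the other hand $\{p\}\cup L_j$ stays irredundant, with $q$ as epn of $p$.

## The graph $G_N$

**Definition.** For $N\ge7$, $G=G_N$ has the vertex set $V=X\cup C\cup Y\cup\{p,q\}$ and the following edges: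

* $X$, $C$, $Y$ are cliques;
* between $X$ and $Y$, between $X$ and $C$ (with $c_i$ read as $\varphi_i$), and between $C$ and $Y$ (with $c_i$ read as $\ell_i$), adjacency is $\sim$;
* $p$ is adjacent to all of $X$ and to $q$, and $q$ is adjacent to all of $Y$ and to $p$; there are no other edges at $p$ or $q$.

So $|V|=N+4+N+2=2N+6$. As sets of vertices, $L_N=C=R_0$, and
$$L_0\subseteq X,\qquad R_N\subseteq Y,\qquad L_j\subseteq X\cup C,\qquad R_j\subseteq C\cup Y.\tag{7}$$

The map $\sigma$ sends $\ell_i$ to $\varphi_{N+1-i}$ and $\varphi_i$ to $\ell_{N+1-i}$, so it is consistent with the identification and sends $c_i$ to $c_{N+1-i}$. It preserves $\sim$, and it exchanges the reading of $c_i$ as $\varphi_i$ toward $X$ with the reading as $\ell_i$ toward $Y$. Together with $p\leftrightarrow q$ it is therefore an automorphism of $G$ with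
$$X\leftrightarrow Y,\qquad C\leftrightarrow C,\qquad L_j\leftrightarrow R_{N-j}.$$

The link between epns in $G$ and service is as follows.

(E1) Let $D\cap X=S$, and let $w\in C\cup Y$ be an epn of $x\in S$. Then $w$, read as a right value, serves $x$ in $S$.

(E2) Let $D\cap(X\cup C)=T$, and let $w\in Y$ be an epn of $x\in T$. Then $w$ serves $x$ in $T$, where each $c_i\in T$ is read as $\ell_i$.

Both hold because in each case adjacency between $w$ and the set in question is exactly $\sim$.

## Sets with one glued vertex

One configuration in the case analysis below is not covered by Lemma 5: a set with several elements in $X$ and a single $c_g\in C$ that is isolated, or has an epn in $C$ rather than in $Y$. In that situation $c_g$ is not served by a vertex of $Y$. The next lemma excludes it.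

**Lemma 7.** There are no $S\subseteq X$ with $|S|\ge3$ and indices $g,l$ such that every $x\in S$ is served in $S\cup\{\ell_g\}$, and $\varphi_l\not\sim x$ for all $x\in S$.

*Proof.* Suppose there are.

**Step 1: the indices in $S$ are exactly those different from $l$.** From $\varphi_l\not\sim x$ we get two things: $l$ is not an index of $S$, and each $x\in S$ meets $[0,2s_l]$, so it contains a state $\le2s_l$. If $|S|\ge4$, then every element of $S$ is served in $S$, and by Lemma 5 all indices occur in $S$, a contradiction. So $|S|=3$. Put $D^*=S\cup\{\ell_g\}$; since $\ell_g\notin X$, $|D^*|=4$. Let $\pi(x)$, $x\in S$, be values serving $x$ in $D^*$. If two elements of $S$ had the same index, these two and the third element of $S$, all served in $D^*$, would contradict Lemma 4. So the three indices in $S$ are distinct, hence are exactly the indices $\ne l$.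

**Step 2: the case $g=l$.** Now $D^*$ contains each index once, so by (4) $\pi(z)$ has the index of $z$ for each $z\in S$.

We claim that each $\hat x\in S$ meets $\ell_g$. Let $b\ne g$ be its index. If $\hat x$ does not meet $\ell_g$, which is the interval $[2\lambda_g+2,2N]$, then $\hat x$ ends at a left move $\mu_1$ of index $b$ with $\mu_1-1<2\lambda_g+2$. Since $2\lambda_g+2$ is a left move of index $g\ne b$, in fact $\mu_1<2\lambda_g+2$. By (M2) there is a right move $\rho$ of some index $f\notin\{b,g\}$ with $\mu_1<\rho<2\lambda_g+2$. As $f\ne g=l$, there is $z\in S$ of index $f$, and $z\ne\hat x$ because $f\ne b$. Now $\pi(z)$ has index $f$ and meets $\hat x$ and $\ell_g$, so it contains $\rho-1$ and $\rho$, against the barrier rule. This proves the claim.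

So every $\hat x\in S$ contains a state $\ge2\lambda_g+2$, and by Step 1 a state $\le2s_g$; hence it contains $[2s_g,2\lambda_g+2]$. Here $\lambda_g-s_g\equiv g-(g+2)\equiv2\pmod4$ and $\lambda_g\ge N-4\ge3\ge s_g$, so $\lambda_g\ge s_g+2$. Move $2s_g+2$ is a left move of index $s_g\equiv g+2\ne g$. The element of $S$ of index $g+2$ contains $2s_g+1$ and $2s_g+2$, against the barrier rule.

**Step 3: the case $g\ne l$.** By Step 1 there is $x\in S$ of index $g$. Let $z\in S\setminus\{x\}$, of index $f\notin\{g,l\}$. By (3), $\pi(z)$ meets $x$ and $\ell_g$, which have the same index. By Lemma 3, $x$ ends where $\ell_g$ begins, so the last state of $x$ is $2\lambda_g+1$.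

By (4) the index of $\pi(x)$ is none of the indices of $S\setminus\{x\}$, which are the two indices outside $\{g,l\}$, and it is not the index $g$ of $\ell_g$. So it is $l$. Since $l\ne g$, $\pi(x)$ is disjoint from $x$ by (5), and it meets $\ell_g$ by (3). Hence $\pi(x)$ lies to the right of $x$ and begins at a right move $u$ of index $l$ with
$$u\ge2\lambda_g+2\ge8>2s_l+1.$$
Now $z$ meets $\pi(x)$, so it contains a state $\ge u$; by Step 1 it contains a state $\le2s_l$. The moves $2s_l+1<u$ are right moves of index $l$, so by (M1) there is a left move $\mu$ of index $f$ with $2s_l+1<\mu<u$. Then $z$ contains $\mu-1$ and $\mu$, against the barrier rule. $\square$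

## The irredundant 5-sets

**Proposition 8.** The following 5-sets are irredundant in $G$:
$$\mathcal L:\qquad \{q\}\cup L_0;\qquad \{p\}\cup L_j\ (0\le j\le N);\qquad \{q\}\cup R_j\ (0\le j\le N);\qquad \{p\}\cup R_N .$$

*Proof.* The automorphism $\sigma$ sends $\{q\}\cup L_0$ to $\{p\}\cup R_N$ and $\{p\}\cup L_j$ to $\{q\}\cup R_{N-j}$. So it suffices to treat the first two families.

**Step 1: $D=\{p\}\cup L_j$.** At state $s=2j$ the left set is $L_j$. For $x\in L_j$ let $y$ be the right value at state $s$ of the same index as $x$. Then $y\sim x$, and $y\not\sim x'$ for the other $x'\in L_j$, because they meet at $s$ and have different indices. We check that $y$, as a vertex of $C\cup Y$, is an epn of $x$.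

If $y\in C$, say $y=\varphi_i$, then $s\in I(\varphi_i)$. No $\ell_{i'}$ contains $s$, since the $\ell$'s are disjoint from the $\varphi$'s; so $L_j\subseteq X$. Hence $y\notin D$, and the adjacencies between $y$ and $L_j$ are given by $\sim$ with $y$ read as $\varphi_i$. If $y\in Y$, then $y\notin D$ because $L_j\subseteq X\cup C$, and the adjacencies between $y$ and $L_j$ are given by $\sim$ with elements of $C$ read as $\ell$'s. In both cases $p$ has no neighbor in $C\cup Y$, so $x$ is the only neighbor of $y$ in $D$.

Finally $q$ is an epn of $p$: it is outside $D$, it is adjacent to $p$, and it has no neighbor in $X\cup C$.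

**Step 2: $D=\{q\}\cup L_0$.** The right values at state $0$ are $\varphi_0,\dots,\varphi_3$, that is, the vertices $c_i$. As $L_0\subseteq X$ is the left set at state $0$, $c_i$ is adjacent to the element of $L_0$ of index $i$ and to no other element of $L_0$. Also $c_i\notin D$, and $q$ has no neighbor in $C$. So $c_i$ is an epn of the element of index $i$. The vertex $q$ is isolated in $G[D]$, since its neighbors are $p$ and the vertices of $Y$. $\square$

**Proposition 9.** Every irredundant set $D$ of $G$ with $|D|\ge5$ belongs to $\mathcal L$. Hence $\operatorname{IR}(G)=5$ and $\mathcal L$ is the set of all $\operatorname{IR}(G)$-sets.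

*Proof.* The second sentence follows from the first and Proposition 8. Put
$$a=|D\cap X|,\qquad b=|D\cap C|,\qquad c=|D\cap Y|,\qquad \varepsilon=|D\cap\{p,q\}|.$$

**Step 1: two tools.** The first limits where epns can lie.

(F1) *If $Q\in\{X,C,Y\}$ and $|D\cap Q|\ge2$, then each $v\in D\cap Q$ has an epn, and all its epns lie in those of the cliques $X,C,Y$ that are disjoint from $D$.* Indeed $v$ is not isolated, so it has an epn. A vertex of $Q\setminus D$ has at least two neighbors in $D\cap Q$. A vertex of $Q'\setminus D$, where $Q'\neq Q$ is one of the three cliques and $Q'\cap D\ne\emptyset$, has a neighbor in $D\cap Q'$, which is not $v$. The vertex $p$ is adjacent to all of $X$ and to nothing in $C\cup Y$. So it has two neighbors in $D\cap Q$ if $Q=X$, and is not adjacent to $v$ if $Q\ne X$; in neither case is it an epn of $v$. The same argument with $Y$ excludes $q$.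

(F2) *If $p\in D$ and $D\cap X\ne\emptyset$, then $q\notin D$ and $D\cap Y=\emptyset$. If $q\in D$ and $D\cap Y\ne\emptyset$, then $p\notin D$ and $D\cap X=\emptyset$.* For the first statement, $p$ is not isolated, so it has an epn in $X\cup\{q\}$. A vertex of $X\setminus D$ has a neighbor in $D\cap X$, so the epn is $q$. Thus $q\notin D$, and $q$ has no neighbor in $D$ other than $p$, so $D\cap Y=\emptyset$. The second statement follows by $\sigma$.

**Step 2: $D$ does not meet all three of $X,C,Y$.** Suppose it does. Then no clique is disjoint from $D$, so by (F1) $a=b=c=1$. As $|D|\ge5$, both $p,q\in D$. Since $D\cap X\ne\emptyset$, this contradicts (F2).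

**Step 3: $D$ does not meet both $X$ and $Y$.** Suppose it does. Then $D\cap C=\emptyset$ by Step 2, and $p,q\notin D$ by (F2). So $a+c\ge5$. If $a,c\ge2$, then by (F1) all elements of $D$ have epns in $C$, and these are distinct, so $|D|\le4$, a contradiction. If $c=1$, then $a\ge4$, and the elements of $D\cap X$ have distinct epns in $C$. As $|C|=4$, every $c_i$ is an epn of an element of $D\cap X$. So no $c_i$ is adjacent to the unique element $y$ of $D\cap Y$. But $y$ is adjacent to $c_i$ when $i$ is the index of $y$, a contradiction. The case $a=1$ follows from this by $\sigma$.

**Step 4: $D$ meets $X$, but not $Y$ or $C$.** In this step and the next, $D\cap X\ne\emptyset=D\cap Y$, so by (F2) $\varepsilon\le1$ and $a+b\ge4$. Here $b=0$, so $a\ge4$. By (F1) every element of $D\cap X$ has an epn in $C\cup Y$, so by (E1) it is served in $D\cap X$. By Lemma 5, $D\cap X=L_j$ for some $j$, and $a=4$. So $\varepsilon=1$.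

If $p\in D$, then $D=\{p\}\cup L_j\in\mathcal L$. Let $q\in D$. Since $q$ is adjacent to all of $Y$, no epn of an element of $L_j$ lies in $Y$, so these epns lie in $C$. By (4) the epn of the element of index $i$ has index $i$, so it is $c_i$. Now $I(\varphi_2)=[0,0]$, because move $1$ is a right move of index $2$. The vertex $c_2$ is nonadjacent to the element of $L_j$ of index $0$, so this element meets $\{0\}$, that is, it contains state $0$. The first left move, move $2$, has index $0$, so for $j\ge1$ the element of $L_j$ of index $0$ does not contain $0$. Hence $j=0$ and $D=\{q\}\cup L_0\in\mathcal L$.

**Step 5: $D$ meets $X$ and $C$, but not $Y$.** Now $Y$ is the only one of the three cliques that is disjoint from $D$, and $a,b\geq1$, $a+b\ge4$, $\varepsilon\le1$. Note that $q\notin D$ whenever some element of $D\cap(X\cup C)$ has an epn in $Y$, since $q$ is adjacent to all of $Y$.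

*Step 5.1: $a,b\ge2$.* By (F1) all elements of $D\cap(X\cup C)$ have epns in $Y$. By (E2) and Lemma 5, $D\cap(X\cup C)=L_j$ for some $j$. So $a+b=4$ and $\varepsilon=1$. As $q\notin D$, $D=\{p\}\cup L_j\in\mathcal L$.

*Step 5.2: $a=1$.* Let $D\cap X=\{x\}$; then $b\ge3$. By (F1) the elements of $D\cap C$ have epns in $Y$, so $q\notin D$.

If $b=4$, let $i$ be the index of $x$ and let $y\in Y$ be an epn of $c_i$. Since $y$ is nonadjacent to $c_{i'}$ for each $i'\ne i$, its index is not $i'$. So $y$ has index $i$, and therefore $y$ is adjacent to $x\in D$, a contradiction.

If $b=3$, then $|D|\ge5$ forces $p\in D$. As $x$ is adjacent to $p$, it has an epn $x^*$. It is not in $X$, since vertices of $X$ are adjacent to $p\in D$. It is not in $C$, since the vertex of $C\setminus D$ is adjacent to $D\cap C$. It is not $p$, which lies in $D$, and not $q$, which is not adjacent to $x$. So $x^*\in Y$. Now all four elements of $D\cap(X\cup C)$ have epns in $Y$. By (E2) and Lemma 5 this set is some $L_j$, and $D=\{p\}\cup L_j\in\mathcal L$.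

*Step 5.3: $b=1$.* Let $D\cap C=\{c_g\}$ and $S=D\cap X$; then $|S|=a\ge3$. By (F1) the elements of $S$ have epns in $Y$, so $q\notin D$. If $c_g$ also has an epn in $Y$, then (E2) and Lemma 5 give $S\cup\{c_g\}=L_j$ for some $j$. So $a+b=4$, $\varepsilon=1$, and $D=\{p\}\cup L_j\in\mathcal L$.

Suppose $c_g$ has no epn in $Y$. Then either $c_g$ is isolated in $G[D]$, or it has an epn outside $Y$. In the second case the epn is not in $X$, because vertices of $X\setminus D$ are adjacent to $S$, and it is not $p$ or $q$, which are nonadjacent to $c_g$. So it is some $c_l\in C$, and $c_l$ is nonadjacent to all of $S$. In the first case put $l=g$; again $c_l$ is nonadjacent to all of $S$. Since $c_l$ is read as $\varphi_l$ toward $X$, we have $\varphi_l\not\sim x$ for all $x\in S$. By (E2) every $x\in S$ is served in $S\cup\{\ell_g\}$. This contradicts Lemma 7.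

**Step 6: $D$ meets $Y$ but not $X$.** Then $\sigma(D)$ meets $X$ but not $Y$, so $\sigma(D)\in\mathcal L$ by Steps 4 and 5. Since $\sigma$ preserves $\mathcal L$, $D\in\mathcal L$.

**Step 7: $D\subseteq C\cup\{p,q\}$.** Then $b\ge3$, and by (F1) the elements of $D\cap C$ have epns in $X\cup Y$. If $p,q\in D$, every vertex of $X\cup Y$ is adjacent to $p$ or $q$, so none is an epn of an element of $C$, a contradiction. So $\varepsilon\le1$, which forces $b=4$ and $\varepsilon=1$. Hence $D=\{p\}\cup C=\{p\}\cup L_N$ or $D=\{q\}\cup C=\{q\}\cup R_0$, both in $\mathcal L$.

Steps 2 to 7 cover all possibilities. $\square$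

## The exchange graph is a path

*Proof of Theorem 1.* We have $|V(G_N)|=2N+6$, and Proposition 9 gives $\operatorname{IR}(G_N)=5$. Write $pL_j$ for $\{p\}\cup L_j$, and so on. By Propositions 8 and 9 the vertices of $G_N(\operatorname{IR})$ are
$$qL_0,\quad pL_0,\ pL_1,\ \dots,\ pL_N=pC,\quad qC=qR_0,\ qR_1,\ \dots,\ qR_N,\quad pR_N.\tag{8}$$

**Step 1: the sets in (8) are distinct.** Each contains exactly one of $p,q$. The $L_j$ are distinct, and so are the $R_j$. By (7), $R_N\subseteq Y$ is different from every $L_j\subseteq X\cup C$, and $L_0\subseteq X$ is different from every $R_j\subseteq C\cup Y$. So (8) lists $2(N+1)+2=2N+4$ sets.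

**Step 2: consecutive sets are adjacent.** The pairs $qL_0,pL_0$, then $pC,qC$, then $qR_N,pR_N$ differ by exchanging $p$ and $q$, and $pq\in E$. Passing from $pL_j$ to $pL_{j+1}$ exchanges one left value $x\in X$ for the next left value of the same index $i$. If the new value is in $X$, the two are adjacent because $X$ is a clique. If the new value is $\ell_i=c_i$, then $x\sim\varphi_i$ because the indices agree, so $xc_i\in E$. Adjacency of $qR_j$ and $qR_{j+1}$ follows by $\sigma$, which sends these sets to $pL_{N-j}$ and $pL_{N-j-1}$.

**Step 3: no other pair is adjacent.** Adjacent sets share exactly four elements.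

Take two sets containing $p$. If $|j-j'|\ge2$, then by (1) $L_j$ and $L_{j'}$ differ in at least two indices, so $pL_j$ and $pL_{j'}$ are not adjacent. The sets $pL_j$ and $pR_N$ share only $p$, by (7).

Take two sets containing $q$. As before, $qR_j$ and $qR_{j'}$ are not adjacent when $|j-j'|\ge2$. The sets $qL_0$ and $qR_j$ share only $q$, by (7).

Take one set containing $p$ and one containing $q$. No set in (8) contains both, so the two can be adjacent only if the remaining 4-sets coincide. The 4-sets accompanying $p$ are $L_0,\dots,L_N,R_N$, and those accompanying $q$ are $L_0,R_0,\dots,R_N$. We have $L_j=L_0$ only for $j=0$, which is the pair $pL_0,qL_0$. By (7), $L_j=R_{j'}$ only if both are contained in $C$, hence equal to $C$, so $j=N$ and $j'=0$; this is the pair $pC,qC$. We have $R_N=R_j$ only for $j=N$, which is the pair $pR_N,qR_N$. And $R_N\ne L_0$, because $R_N\subseteq Y$ and $L_0\subseteq X$. All these pairs are consecutive in (8).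

So $G_N(\operatorname{IR})$ is exactly the path (8), that is, $G_N(\operatorname{IR})\cong P_{2N+4}$. As $N$ runs through the integers $\ge7$, $2N+4$ runs through the even integers $\ge18$. Thus $P_n$ is an IR-graph for every even $n\ge18$, and the statement "$P_n$ is not an IR-graph for each $n\ge3$" is false. $\square$
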